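# Rational inner approximation of matrix-valued Schur functions on the polydisc

## 1. Scalar functions: a Möbius map with a monomial inside

Throughout, $\mathbb D^m$ is the open unit polydisc in $\mathbb C^m$, $\mathbb T^m$ is the torus (its distinguished boundary), and $\mathbb M_k$ is the algebra of $k\times k$ complex matrices with the operator norm. "Near $\overline{\mathbb D}^m$" means "in some open neighborhood of $\overline{\mathbb D}^m$". We write $M(z)=z_1z_2\cdots z_m$.

**Definition (rational, inner, Schur).** A holomorphic $F:\mathbb D^m\to\mathbb M_k$ is *rational* if each entry is a rational function with poles off $\mathbb D^m$. It is *inner* if its boundary values on $\mathbb T^m$ are unitary almost everywhere; here $F$ is bounded and boundary values are radial limits, which exist almost everywhere. The *Schur class* consists of the holomorphic $\varphi:\mathbb D^m\to\mathbb M_k$ with $\|\varphi\|:=\sup_{z\in\mathbb D^m}\|\varphi(z)\|\le 1$.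

For $k=1$, inner means unimodular on the torus. Examples are $z_1$, the monomial $M$, and $\frac{z_1-\lambda}{1-\bar\lambda z_1}$ with $|\lambda|<1$.

We use the maximum principle in this form: if $h$ is scalar and holomorphic near $\overline{\mathbb D}^m$, then $|h|$ attains its maximum over $\overline{\mathbb D}^m$ on $\mathbb T^m$ (move one variable at a time to the circle). Applied to $e^{-h}$, it says that $\operatorname{Re}h$ attains its minimum on $\mathbb T^m$. Applied to $\langle F(z)u,v\rangle$ for unit vectors $u,v$, it says that a matrix function $F$ holomorphic near $\overline{\mathbb D}^m$ satisfies $\|F\|\le\max_{\mathbb T^m}\|F\|$ on $\overline{\mathbb D}^m$.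

We want to approximate Schur functions, uniformly on compact sets, by rational inner functions. For $k=1$ this is a theorem of Rudin, and it has a short proof.

**Proposition 1 (scalar case).** Let $f:\mathbb D^m\to\mathbb C$ be holomorphic with $|f|\le1$. For every compact $K\subset\mathbb D^m$ and $\varepsilon>0$ there is a scalar rational inner function $F$, holomorphic near $\overline{\mathbb D}^m$, with $\sup_K|F-f|<\varepsilon$.

**Step A: replace $f$ by a polynomial of norm less than 1.** Put $g(z)=\rho f(\rho z)$ with $\rho<1$. Choose $r<1$ with $K\subset r\overline{\mathbb D}^m$. Since $|g(z)-f(z)|\le(1-\rho)+|f(\rho z)-f(z)|$ and $f$ is uniformly continuous on $r\overline{\mathbb D}^m$, we have $|g-f|<\varepsilon/3$ on $K$ for $\rho$ close to $1$. Now $g$ is holomorphic on $\rho^{-1}\mathbb D^m$, a neighborhood of $\overline{\mathbb D}^m$, and $|g|\le\rho$ there. Its Taylor series converges uniformly on $\overline{\mathbb D}^m$, so some polynomial $p$ satisfies $|p-g|<\min(\frac{1-\rho}2,\frac\varepsilon3)$ on $\overline{\mathbb D}^m$.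 Then $|p|\le\sigma:=\frac{1+\rho}2<1$ on $\overline{\mathbb D}^m$.

**Step B: make $\bar p$ holomorphic on the torus.** Let $d$ bound the degree of $p$ in each variable, write $p(z)=\sum_{\alpha\in\{0,\dots,d\}^m}p_\alpha z^\alpha$, and put $p^\sharp(z)=\sum_\alpha\overline{p_\alpha}\,z^{(d,\dots,d)-\alpha}$. This is a polynomial. On $\mathbb T^m$ we have $\overline{z^\alpha}=z^{-\alpha}$, so $p^\sharp=M^d\,\bar p$ there. In particular $|p^\sharp|\le\sigma$ on $\mathbb T^m$, hence on $\overline{\mathbb D}^m$.

**Step C: push the polynomial to the boundary.** For $N\ge1$ set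
$$F_N=\frac{p+M^{d+N}}{1+M^Np^\sharp}.$$
The denominator has modulus at least $1-\sigma>0$ on $\overline{\mathbb D}^m$, so $F_N$ is rational and holomorphic near $\overline{\mathbb D}^m$. On $\mathbb T^m$, with $\mu=M^{d+N}$, the denominator equals $1+\mu\bar p$, and $|1+\mu\bar p|=|\bar\mu+\bar p|=|p+\mu|$. So $|F_N|=1$ on $\mathbb T^m$. With $\kappa=\max_K|M|<1$ we have on $K$
$$|F_N-p|=\left|\frac{M^{d+N}-M^Np\,p^\sharp}{1+M^Np^\sharp}\right|\le\kappa^N\,\frac{1+\sigma^2}{1-\sigma}\longrightarrow0 .$$
For $N$ large, $|F_N-f|<\varepsilon$ on $K$. $\square$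

Two instances. For $m=1$ and $p=a$ constant (so $d=0$), $F_N=\frac{a+z^N}{1+\bar az^N}$. For $m=2$ and $p=\frac{z_1+z_2}4$ (so $d=1$), $p^\sharp=\frac{z_1+z_2}4$ and
$$F_N=\frac{\frac{z_1+z_2}4+(z_1z_2)^{N+1}}{1+(z_1z_2)^N\frac{z_1+z_2}4}.$$

## 2. The loss of unitarity when $p$ is not normal

What changes when $f$ is matrix-valued? On the disc and the bidisc, matrix-valued Schur functions are locally uniform limits of rational inner functions (the source of the problem lists this under Carathéodory and Rudin). On $\mathbb D^m$ the same holds for matrix functions in a smaller class, the Schur–Agler class, defined in Section 9. The question, posed by Bhattacharyya, Pascoe and Pradhan in "Finite sum of squares, finite realization and noncommutative Carathéodory approximation" (arXiv:2606.06382, 2026), is whether for $m\ge3$ and $k\ge2$ it holds for the whole Schur class. The answer is yes.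

**Theorem 1.** Let $m,k\ge1$ and let $f:\mathbb D^m\to\mathbb M_k$ be holomorphic with $\|f\|\le1$. For every compact $K\subset\mathbb D^m$ and $\varepsilon>0$ there is an $\mathbb M_k$-valued rational inner function $F$, holomorphic near $\overline{\mathbb D}^m$ and unitary at every point of $\mathbb T^m$, with $\sup_K\|F-f\|<\varepsilon$. Consequently the Schur class is exactly the locally uniform closure of the rational inner functions.

The natural attempt is to copy Section 1. Step A works word for word with norms in place of absolute values. Step B works too: for an $\mathbb M_k$-valued polynomial $p=\sum_{\alpha\in\{0,\dots,d\}^m}p_\alpha z^\alpha$ put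
$$p^\sharp(z)=\sum_\alpha p_\alpha^*\,z^{(d,\dots,d)-\alpha},\qquad\text{so that}\qquad p^\sharp(z)=M(z)^d\,p(z)^*\ \text{ on }\mathbb T^m. \tag{1}$$
Then Step C suggests $F=(p+\mu I)(I+M^Np^\sharp)^{-1}$ with $\mu=M^{d+N}$. The inverse exists, because $\|M^Np^\sharp\|<1$. But on $\mathbb T^m$, where $M^Np^\sharp=\mu p^*$,
$$(p+\mu I)^*(p+\mu I)=I+\mu p^*+\bar\mu p+p^*p,\qquad (I+\mu p^*)^*(I+\mu p^*)=I+\mu p^*+\bar\mu p+pp^* .$$
So $F(z)$ is unitary exactly when $p^*p=pp^*$ at $z$, that is, when $p(z)$ is normal. Putting the inverse on the left does not help; the same computation with $XX^*$ in place of $X^*X$ gives the same condition. For $p=\frac12\begin{pmatrix}0&z_1\\0&0\end{pmatrix}$ we have $p^*p=\operatorname{diag}(0,\frac14)$ and $pp^*=\operatorname{diag}(\frac14,0)$ on the torus, so $F$ is unitary at no point of $\mathbb T^m$.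

There is a Möbius map for matrices that does preserve unitaries. For $\|A\|<1$ and $X$ unitary,
$$U=(I-AA^*)^{-1/2}(X+A)(I+A^*X)^{-1}(I-A^*A)^{1/2}$$
is unitary. Indeed $U^*U=I$ is equivalent to
$$(X+A)^*(I-AA^*)^{-1}(X+A)=(I+A^*X)^*(I-A^*A)^{-1}(I+A^*X).$$
Expand both sides and use $A(I-A^*A)^{-1}=(I-AA^*)^{-1}A$, $A(I-A^*A)^{-1}A^*=(I-AA^*)^{-1}-I$ and $A^*(I-AA^*)^{-1}A=(I-A^*A)^{-1}-I$. The cross terms agree, and the difference of the two sides is $X^*X-I=0$.

With $A=p(z)$ and $X=\mu(z)I$ this is unitary on the torus, but the square roots spoil rationality. Take $p=aE_{12}$ in $\mathbb M_2$ with $a=\frac{1+z_1}4$, where $E_{12}$ has a single $1$ in position $(1,2)$; here $\|p\|\le\frac12$. With $s=(1-|a|^2)^{1/2}$, multiplying out gives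
$$U=\begin{pmatrix}s^{-1}&0\\0&1\end{pmatrix}\begin{pmatrix}\mu s^2&a\\-\mu^2\bar a&\mu\end{pmatrix}\begin{pmatrix}1&0\\0&s\end{pmatrix}=\begin{pmatrix}\mu s&a\\-\mu^2\bar a&\mu s\end{pmatrix}.$$
On the torus $s^2=1-\frac{2+z_1+z_1^{-1}}{16}=-\frac{z_1^2-14z_1+1}{16z_1}$. If $\mu s$ agreed on $\mathbb T^m$ with a rational function $R$, then $(R/\mu)^2=-\frac{z_1^2-14z_1+1}{16z_1}$ as rational functions. That is impossible, because $z_1-7-4\sqrt3$ divides the right side exactly once. So without the square roots the formula is rational but not unitary, and with them it is unitary but not rational.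

## 3. Cayley transform: turning a real part into an imaginary one

Write $\operatorname{Re}X=(X+X^*)/2$, and $X>0$ for positive definite. When $I+X$ is invertible let
$$C(X)=(I-X)(I+X)^{-1}=2(I+X)^{-1}-I .$$
For numbers, $C$ maps the right half-plane to the disc and the imaginary axis into the circle. Here are the facts we need for matrices.

**(i)** If $\operatorname{Re}X\ge0$, then $\|(I+X)x\|^2=\|x\|^2+2\langle\operatorname{Re}X\,x,x\rangle+\|Xx\|^2\ge\|x\|^2$. So $I+X$ is invertible and $\|(I+X)^{-1}\|\le1$.

**(ii)** We have $\|(I+X)x\|^2-\|(I-X)x\|^2=4\langle\operatorname{Re}X\,x,x\rangle$. So $\operatorname{Re}X\ge0$ gives $\|C(X)\|\le1$, and $\operatorname{Re}X=0$ gives $C(X)$ unitary.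

**(iii)** Since $I+C(X)=2(I+X)^{-1}$ is invertible, $C(C(X))=2\cdot\frac12(I+X)-I=X$.

**(iv)** If $I+X$ and $I+Y$ are invertible, then $C(X)-C(Y)=2\big((I+X)^{-1}-(I+Y)^{-1}\big)=2(I+X)^{-1}(Y-X)(I+Y)^{-1}$.

**(v)** If $\|G\|\le r<1$, then
$$\operatorname{Re}C(G)=(I+G^*)^{-1}(I-G^*G)(I+G)^{-1}\ge\frac{1-r}{1+r}\,I .$$
The equality holds because $(I+G^*)(I-G)+(I-G^*)(I+G)=2(I-G^*G)$. For the inequality, put $y=(I+G)^{-1}x$; then $\langle\operatorname{Re}C(G)x,x\rangle=\|y\|^2-\|Gy\|^2\ge(1-r^2)\|y\|^2$ and $\|x\|\le(1+r)\|y\|$.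

In the Cayley picture we have a polynomial $p$ with $\operatorname{Re}p>0$, and we want to change it so that on the torus its real part becomes zero. Fix a point of $\mathbb T^m$ and write $p=a+ib$ with $a,b$ Hermitian, so $a=\frac{p+p^*}2>0$ and $ib=\frac{p-p^*}2$. The part $ib$ is already fine. To remove the real part, multiply $a$ by a purely imaginary number, for instance by $\frac{1+w}{1-w}$ with $|w|=1$, $w\ne1$. Since $p+wp^*=(1+w)a+i(1-w)b$,
$$ib+\frac{1+w}{1-w}\,a=\frac{p+wp^*}{1-w}. \tag{2}$$
The right side is linear in the pair $(p,p^*)$. No products $p^*p$ occur, normality plays no role, and no square root is needed. By (1), if $w$ is a multiple of $M^d$ by a scalar holomorphic factor, then $wp^*$ is the boundary value of a holomorphic function. There remains the point $w=1$, where (2) has a pole; after the Cayley transform the denominator can be cleared, and we must check that nothing goes wrong there.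

## 4. The family $W_c$ and the key lemma

Let $p$ be an $\mathbb M_k$-valued polynomial of degree $\le d$ in each variable. Let $B=MB_0$, where $B_0$ is a scalar rational function, holomorphic near $\overline{\mathbb D}^m$ and unimodular on $\mathbb T^m$. Put
$$\mu=M^dB,\qquad q=Bp^\sharp .$$
Both are holomorphic near $\overline{\mathbb D}^m$, and by (1)
$$|\mu|=1\quad\text{and}\quad q=\mu p^*\qquad\text{on }\mathbb T^m. \tag{3}$$
By the maximum principle $|B_0|\le1$ on $\overline{\mathbb D}^m$, so $|\mu|\le|M|$ there. Hence $|\mu|<1$ on $\mathbb D^m$, and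
$$z\in\overline{\mathbb D}^m,\ |\mu(z)|=1\ \Longrightarrow\ |M(z)|=1\ \Longrightarrow\ z\in\mathbb T^m. \tag{4}$$
This is why $B$ is required to contain the factor $M$. For $c\in\overline{\mathbb D}$ put
$$\mathcal D_c=(1-c\mu)I+p+cq,\qquad\mathcal N_c=(1-c\mu)I-p-cq,\qquad W_c=\mathcal N_c\mathcal D_c^{-1}=2(1-c\mu)\mathcal D_c^{-1}-I .$$
The last equality holds because $\mathcal N_c=2(1-c\mu)I-\mathcal D_c$. Where $c\mu\ne1$, set $\Phi_c=\frac{p+cq}{1-c\mu}$; on the torus this is (2) with $w=c\mu$. Then
$$\mathcal D_c=(1-c\mu)(I+\Phi_c),\qquad W_c=C(\Phi_c). \tag{5}$$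
For $c=0$ we get $W_0=(I-p)(I+p)^{-1}=C(p)$. The case of interest is $|c|=1$; the parameters $|c|<1$ serve to approach it, and will be used again in Section 7.

**Lemma 2.** Suppose $\operatorname{Re}p>0$ on $\mathbb T^m$. Then for every $|c|\le1$, $\mathcal D_c(z)$ is invertible for all $z\in\overline{\mathbb D}^m$. Hence $W_c$ is rational and holomorphic near $\overline{\mathbb D}^m$. Moreover $\|W_c\|\le1$ on $\overline{\mathbb D}^m$, and for $|c|=1$ the matrix $W_c(z)$ is unitary for every $z\in\mathbb T^m$.

**Step 1: the case $|c|<1$, where there is no pole.** Here $|c\mu|<1$ on $\overline{\mathbb D}^m$, so $\Phi_c$ is holomorphic near $\overline{\mathbb D}^m$. Let $z\in\mathbb T^m$, $w=c\mu(z)$ and $p(z)=a+ib$ with $a,b$ Hermitian. By (3), $p+cq=p+wp^*$ at $z$, so by (2)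
$$\Phi_c(z)=ib+\frac{1+w}{1-w}\,a,\qquad\operatorname{Re}\Phi_c(z)=\frac{1-|w|^2}{|1-w|^2}\,a>0 .$$
For a vector $u\ne0$, $\operatorname{Re}\langle\Phi_cu,u\rangle$ is the real part of a function holomorphic near $\overline{\mathbb D}^m$, so it attains its minimum over $\overline{\mathbb D}^m$ on $\mathbb T^m$, and this minimum is positive. Hence $\operatorname{Re}\Phi_c>0$ on $\overline{\mathbb D}^m$. By (i) and (5), $\mathcal D_c$ is invertible on $\overline{\mathbb D}^m$. By (ii), $\|W_c\|=\|C(\Phi_c)\|\le1$.

**Step 2: invertibility of $\mathcal D_c$ for $|c|=1$.** Let $z\in\overline{\mathbb D}^m$. If $c\mu(z)\ne1$, then $\Phi_c(z)=\lim_{t\uparrow1}\Phi_{tc}(z)$, so $\operatorname{Re}\Phi_c(z)\ge0$ by Step 1. By (i), $I+\Phi_c(z)$ is invertible, hence so is $\mathcal D_c(z)=(1-c\mu(z))(I+\Phi_c(z))$. If $c\mu(z)=1$, then $|\mu(z)|=1$, so $z\in\mathbb T^m$ by (4), and by (3)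
$$\mathcal D_c(z)=0\cdot I+p(z)+c\mu(z)p(z)^*=p(z)+p(z)^*>0,$$
which is invertible. So at the dangerous points the strict positivity of $\operatorname{Re}p$ saves us.

**Step 3: holomorphy and the norm bound.** For every $|c|\le1$, $\det\mathcal D_c$ has no zero on the compact set $\overline{\mathbb D}^m$, hence none in a neighborhood. The entries of $\mathcal D_c$ and $\mathcal N_c$ are rational and holomorphic near $\overline{\mathbb D}^m$, so by Cramer's rule $W_c$ is rational and holomorphic near $\overline{\mathbb D}^m$. For $|c|=1$, $\mathcal D_{tc}(z)\to\mathcal D_c(z)$ as $t\uparrow1$ and the limit is invertible, so $\|W_c(z)\|=\lim_{t\uparrow1}\|W_{tc}(z)\|\le1$.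

**Step 4: unitarity on the torus, including the points $c\mu=1$.** Let $|c|=1$, $z\in\mathbb T^m$, $w=c\mu(z)$, so $|w|=1$. At $z$ we have $\mathcal D_c=(1-w)I+(p+wp^*)$ and $\mathcal N_c=(1-w)I-(p+wp^*)$. Hence
$$\tfrac12\big(\mathcal D_c^*\mathcal D_c-\mathcal N_c^*\mathcal N_c\big)=(1-\bar w)(p+wp^*)+(1-w)(p^*+\bar wp)$$
$$=p+wp^*-\bar wp-p^*+p^*+\bar wp-wp^*-p=0 .$$
Since $\mathcal D_c(z)$ is invertible, $W_c^*W_c=(\mathcal D_c^{-1})^*\mathcal N_c^*\mathcal N_c\mathcal D_c^{-1}=I$ at $z$, and a square matrix with $W^*W=I$ is unitary. $\square$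

How far is $W_c$ from $W_0=C(p)$? Suppose $\operatorname{Re}p>0$ on $\mathbb T^m$; by the minimum principle $\operatorname{Re}p>0$ on $\overline{\mathbb D}^m$, so $I+p$ is invertible there. Then
$$W_c-W_0=2\mathcal D_c^{-1}\big[(1-c\mu)(I+p)-\mathcal D_c\big](I+p)^{-1},$$
and the bracket is $-c\mu p-cq=-cB(M^dp+p^\sharp)$. Thus
$$W_c-W_0=-2cB\,\mathcal D_c^{-1}\,(M^dp+p^\sharp)\,(I+p)^{-1}\qquad\text{on }\overline{\mathbb D}^m. \tag{6}$$
We turn this into an estimate on $\mathbb D^m$. There $|c\mu|<1$ and $\operatorname{Re}\Phi_c\ge0$ (Steps 1 and 2), so (5) and (i) give $\|\mathcal D_c^{-1}\|\le\frac1{1-|\mu|}\le\frac1{1-|M|}$. Also $\|(I+p)^{-1}\|\le1$ by (i). With $P=\max_{\mathbb T^m}\|p\|$, both $\|p\|$ and $\|p^\sharp\|$ are at most $P$ on $\mathbb T^m$ by (1), hence on $\overline{\mathbb D}^m$. Therefore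
$$\|W_c-W_0\|\le\frac{4P\,|B|}{1-|M|}\qquad\text{on }\mathbb D^m. \tag{7}$$

## 5. The construction by hand for constant $p$

Take $m=1$, $d=0$, $B=z$, so $\mu=z$ and $p^\sharp=p^*$.

If $k=1$ and $p=a>0$, put $w_0=\frac{1-a}{1+a}=W_0$. Then $\mathcal D_c=(1+a)-cz(1-a)$ and
$$W_c=\frac{(1-a)-cz(1+a)}{(1+a)-cz(1-a)}=\frac{w_0-cz}{1-w_0cz},$$
an ordinary Möbius map, as in Section 1.

Now let $k=2$, $p=\begin{pmatrix}1&2t\\0&1\end{pmatrix}$ with $0<t<1$. This $p$ is not normal, and $\operatorname{Re}p=\begin{pmatrix}1&t\\t&1\end{pmatrix}>0$. Here $W_0=2(I+p)^{-1}-I=\begin{pmatrix}0&-t\\0&0\end{pmatrix}$, a non-normal matrix, for which the attempt of Section 2 fails. For $c=1$,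
$$\mathcal D_1=(1-z)I+p+zp^*=2\begin{pmatrix}1&t\\tz&1\end{pmatrix},\qquad\det\mathcal D_1=4(1-t^2z),$$
which has no zero in $\overline{\mathbb D}$, and
$$W_1=2(1-z)\mathcal D_1^{-1}-I=\frac1{1-t^2z}\begin{pmatrix}-(1-t^2)z&-t(1-z)\\-tz(1-z)&-(1-t^2)z\end{pmatrix}.$$
At $z=0$ this is $W_0$. At $z=1$, where $\mu=1$ and $\Phi_1$ has its pole, it is $-I$. At $z=-1$ it is $\frac1{1+t^2}\begin{pmatrix}1-t^2&-2t\\2t&1-t^2\end{pmatrix}$, which is unitary because $(1-t^2)^2+4t^2=(1+t^2)^2$.

## 6. Proof of Theorem 1

**Step 1: shrink $f$.** Put $g(z)=\rho f(\rho z)$ with $\rho<1$ so close to $1$ that $\|g-f\|<\varepsilon/3$ on $K$, as in Step A of Section 1. Then $g$ is holomorphic on $\rho^{-1}\mathbb D^m$ and $\|g\|\le\rho<1$ there.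

**Step 2: pass to the right half-plane and take a polynomial there.** Put $\phi=C(g)=(I-g)(I+g)^{-1}$, holomorphic on $\rho^{-1}\mathbb D^m$. By (v),
$$\operatorname{Re}\phi\ge\delta I,\qquad\delta=\frac{1-\rho}{1+\rho},$$
and $C(\phi)=g$ by (iii). The Taylor series of $\phi$ converges uniformly on $\overline{\mathbb D}^m$, so there is a polynomial $p$ with $\sup_{\overline{\mathbb D}^m}\|p-\phi\|<\min(\delta/2,\varepsilon/6)$. Since $\operatorname{Re}p-\operatorname{Re}\phi\ge-\|p-\phi\|I$, we get $\operatorname{Re}p\ge\frac\delta2I$ on $\overline{\mathbb D}^m$. By (i), $\|(I+p)^{-1}\|\le1$ and $\|(I+\phi)^{-1}\|\le1$, so by (iv)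
$$\|C(p)-g\|=\|2(I+p)^{-1}(\phi-p)(I+\phi)^{-1}\|<\frac\varepsilon3\qquad\text{on }\overline{\mathbb D}^m. \tag{8}$$

**Step 3: make it inner.** Let $d$ bound the degrees of $p$, and apply Lemma 2 with $c=1$ and $B=M^N$, $N\ge1$ (that is, $B_0=M^{N-1}$). The resulting $W_1$ is rational, holomorphic near $\overline{\mathbb D}^m$, and unitary at every point of $\mathbb T^m$. Let $\kappa=\max_K|M|<1$. By (7), on $K$,
$$\|W_1-C(p)\|\le\frac{4P\kappa^N}{1-\kappa},$$
which is less than $\varepsilon/3$ for $N$ large. With $F=W_1$ for such an $N$,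
$$\|F-f\|\le\|W_1-C(p)\|+\|C(p)-g\|+\|g-f\|<\varepsilon\qquad\text{on }K .$$

**Step 4: the closure statement.** We have shown that every Schur function is a locally uniform limit of rational inner functions. For the converse, let $H$ be rational inner. For $r<1$ and $z\in\mathbb D^m$, $H(rz)$ is the Poisson integral over $\mathbb T^m$ of $\zeta\mapsto H(r\zeta)$. Since $H$ is bounded, dominated convergence as $r\uparrow1$ shows that $H(z)$ is the Poisson integral of the boundary values of $H$. These are unitary almost everywhere, and the Poisson kernel is positive with total mass $1$, so $|\langle H(z)u,v\rangle|\le\|u\|\|v\|$ and $\|H\|\le1$. Finally, locally uniform limits of Schur functions are Schur. $\square$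

The construction yields more.

**Theorem 2.** Let $m,k\ge1$.

**(a) (Fisher-type theorem.)** Let $A$ be the space of continuous $f:\overline{\mathbb D}^m\to\mathbb M_k$ holomorphic in $\mathbb D^m$, with the sup norm. Its closed unit ball equals the norm-closed convex hull of the rational inner functions holomorphic near $\overline{\mathbb D}^m$.

**(b) (Approximation with interpolation.)** If $\|f\|<1$, then the $F$ of Theorem 1 can in addition be chosen so that $F-f$ vanishes to any prescribed finite order $n$ at each of finitely many prescribed points $\lambda_1,\dots,\lambda_s\in\mathbb D^m$. For $m\ge2$ the hypothesis $\|f\|<1$ cannot be weakened to $\|f\|\le1$.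

**(c) (Rectangular case.)** Every holomorphic $f:\mathbb D^m\to M_{l\times k}(\mathbb C)$, $l\ge k$, with $\|f\|\le1$ is a locally uniform limit of rational functions, holomorphic near $\overline{\mathbb D}^m$, whose values on $\mathbb T^m$ are isometries. For $l\le k$ the same holds with co-isometries.

**(d)** If $m\ge3$, there is an $\mathbb M_k$-valued rational inner function, holomorphic near $\overline{\mathbb D}^m$, not in the Schur–Agler class.

In (b), "vanishes to order $n$ at $\lambda$" means that all derivatives of order $\le n$ vanish at $\lambda$.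

## 7. Averaging over $c$: convex hulls, and rectangular matrices

**Proof of (a), easy inclusion.** A rational inner function holomorphic near $\overline{\mathbb D}^m$ is unitary on all of $\mathbb T^m$ by continuity, so it has norm at most $1$ on $\overline{\mathbb D}^m$ by the maximum principle. Convex combinations, and their uniform limits, have norm at most $1$ as well.

**Proof of (a), reduction to $C(p)$.** Let $f\in A$ with $\|f\|\le1$. By uniform continuity $\rho f(\rho\,\cdot)\to f$ uniformly on $\overline{\mathbb D}^m$ as $\rho\uparrow1$. The estimate (8) holds on all of $\overline{\mathbb D}^m$. So it suffices to approximate $W_0=C(p)$ uniformly on $\overline{\mathbb D}^m$ by convex combinations of rational inner functions holomorphic near $\overline{\mathbb D}^m$, where $p$ is a polynomial with $\operatorname{Re}p>0$ on $\overline{\mathbb D}^m$.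

**Proof of (a), the mean value property in $c$.** Use Lemma 2 with $B=M$. For fixed $z\in\overline{\mathbb D}^m$, $\det\mathcal D_c(z)$ is a polynomial in $c$ without zeros in $\overline{\mathbb D}$, so $c\mapsto W_c(z)$ is holomorphic near $\overline{\mathbb D}$. Hence
$$W_0(z)=\frac1{2\pi}\int_0^{2\pi}W_{e^{i\theta}}(z)\,d\theta .$$
The map $(z,c)\mapsto W_c(z)$ is continuous on the compact set $\overline{\mathbb D}^m\times\mathbb T$, since $\mathcal D_c(z)$ is jointly continuous and invertible there. So it is uniformly continuous, and the Riemann sums $\frac1L\sum_{j=1}^LW_{e^{2\pi ij/L}}$ converge to $W_0$ uniformly on $\overline{\mathbb D}^m$. By Lemma 2 each sum is a convex combination of rational inner functions holomorphic near $\overline{\mathbb D}^m$. $\square$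

In the scalar example of Section 5 the formula says that the average of $\frac{w_0-cz}{1-w_0cz}$ over $c\in\mathbb T$ is $w_0$.

**Proof of (c).** Let $l\ge k$. The $l\times l$ function $[\,f\ \ 0\,]$, padded with zero columns, has the same norm as $f$. By Theorem 1 it is a locally uniform limit of rational inner functions, holomorphic near $\overline{\mathbb D}^m$ and unitary on $\mathbb T^m$. Their first $k$ columns are rational, holomorphic near $\overline{\mathbb D}^m$, isometric on $\mathbb T^m$, and converge to $f$. If $l\le k$, pad $f$ with zero rows to a $k\times k$ function and take the first $l$ rows of the approximants; these are co-isometric on $\mathbb T^m$. $\square$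

## 8. Interpolating at finitely many points

For the first half of (b) we may take the $\lambda_i$ distinct. By (6), the passage from $C(p)$ to $W_c$ changes nothing where $B$ vanishes, so we put the required zeros into $B$. It remains to choose $p$ so that $C(p)$ already interpolates $f$.

**Step 1: polynomials near $C(f)$ with positive real part.** Let $\|f\|\le r<1$ and $\phi=C(f)$, holomorphic on $\mathbb D^m$. By (v), $\operatorname{Re}\phi\ge\delta I$ with $\delta=\frac{1-r}{1+r}$. Take $\rho_j\uparrow1$ and a Taylor polynomial $p_j$ of $\phi(\rho_j\,\cdot)$ with $\|p_j-\phi(\rho_j\,\cdot)\|<\min(\frac\delta2,\frac1j)$ on $\overline{\mathbb D}^m$. Then $\operatorname{Re}p_j\ge\frac\delta2I$ on $\overline{\mathbb D}^m$, and $p_j\to\phi$ locally uniformly on $\mathbb D^m$.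

**Step 2: every jet is the jet of a polynomial.** Let $J$ be the linear map sending a function to its jets of order $n$ (all derivatives of order $\le n$) at $\lambda_1,\dots,\lambda_s$; its target is finite-dimensional. We claim that $J$ maps the $\mathbb M_k$-valued polynomials onto this target. For $i\ne l$ the affine function $L_{il}(z)=\langle z-\lambda_l,\lambda_i-\lambda_l\rangle/\|\lambda_i-\lambda_l\|^2$ is $0$ at $\lambda_l$ and $1$ at $\lambda_i$. So $e_i=\prod_{l\ne i}L_{il}^{\,n+1}$ vanishes to order $n$ at every $\lambda_l$, $l\ne i$, and $e_i(\lambda_i)=1$. Given jets represented by polynomials $u_i$, let $v_i$ be the Taylor polynomial of degree $n$ of $u_i/e_i$ at $\lambda_i$. Then $\sum_iv_ie_i$ has the jet of $u_i$ at $\lambda_i$ for each $i$. Hence $J$ has a linear right inverse $S$ with values in polynomials.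

**Step 3: correct $p_j$.** Let $h_j=S(J\phi-Jp_j)$. By Cauchy's estimates $Jp_j\to J\phi$, so $h_j\to0$ in the finite-dimensional range of $S$, hence uniformly on $\overline{\mathbb D}^m$. For $j$ large, $p=p_j+h_j$ satisfies $\operatorname{Re}p>0$ on $\overline{\mathbb D}^m$ and $Jp=J\phi$, and $p$ is as close to $\phi$ on $K$ as we like. By (iii) and (iv),
$$W_0-f=C(p)-C(\phi)=2(I+p)^{-1}(\phi-p)(I+\phi)^{-1}\qquad\text{on }\mathbb D^m .$$
By the Leibniz rule $W_0-f$ vanishes to order $n$ at each $\lambda_i$. Also $\|W_0-f\|\le2\|\phi-p\|$ by (i), so we may choose $j$ with $\|W_0-f\|<\varepsilon/2$ on $K$.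

**Step 4: put the zeros into $B$.** With this $p$ and $c=1$ take
$$B=M^N\prod_{i=1}^s\Big(\frac{z_1-\lambda_{i,1}}{1-\overline{\lambda_{i,1}}\,z_1}\Big)^{n+1},\qquad N\ge1 .$$
Since $|\lambda_{i,1}|<1$, this is $M$ times a scalar rational function that is holomorphic near $\overline{\mathbb D}^m$ and unimodular on $\mathbb T^m$, so Lemma 2 applies. By (6), $W_1-W_0$ is $B$ times a holomorphic function on $\mathbb D^m$, and $B$ vanishes to order $n$ at each $\lambda_i$. So $W_1-W_0$ vanishes to order $n$ at each $\lambda_i$, and therefore so does $W_1-f$. Since $|B|\le|M|^N$ on $\overline{\mathbb D}^m$, (7) gives $\|W_1-W_0\|\le\frac{4P\kappa^N}{1-\kappa}$ on $K$, where $\kappa=\max_K|M|$. This is less than $\varepsilon/2$ for $N$ large. Take $F=W_1$. This proves the first half of (b).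

Now let $m\ge2$. We show that $\|f\|\le1$ is not enough, even for $n=1$ and the single point $0$. Let
$$f=\operatorname{diag}\Big(\frac{z_1+\dots+z_m}m,1,\dots,1\Big),\qquad\|f\|=1,$$
and suppose that $F$ is rational inner, holomorphic near $\overline{\mathbb D}^m$, with the same value and first derivatives at $0$ as $f$.

**Step 5: reduce to a scalar function.** We have $\|F\|\le1$. For $i\ge2$, $F_{ii}(0)=1$ and $|F_{ii}|\le1$, so $F_{ii}\equiv1$ by the maximum principle. The rows and columns of a contraction have norm at most $1$, so the other entries in row $i$ and column $i$ vanish. Hence $F=\operatorname{diag}(h,1,\dots,1)$ with $h$ scalar, holomorphic near $\overline{\mathbb D}^m$, $|h|=1$ on $\mathbb T^m$ by continuity, $h(0)=0$ and $\partial_jh(0)=\frac1m$ for all $j$.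

**Step 6: restrict to the diagonal.** The function $\zeta\mapsto h(\zeta,\dots,\zeta)$ is bounded by $1$ on $\mathbb D$, vanishes at $0$, and has derivative $\sum_j\partial_jh(0)=1$ at $0$. By Schwarz's lemma it equals $\zeta$ on $\mathbb D$, and by continuity on $\overline{\mathbb D}$.

**Step 7: count winding numbers.** Let $N_j$ be the winding number of $h$ along the circle in $z_j$ with the other variables fixed in $\mathbb T$. By continuity it does not depend on the fixed values. By the argument principle it is the number of zeros of $z_j\mapsto h$ in $\mathbb D$, so $N_j\ge0$. The diagonal loop in $\mathbb T^m$ is homotopic to running once around each coordinate circle in turn, so by Step 6 $\sum_jN_j=1$. Since $m\ge2$, some $N_j=0$. For this $j$ and fixed other variables in $\mathbb T$, $z_j\mapsto h$ has no zero in $\overline{\mathbb D}$ and is unimodular on $\mathbb T$. The maximum principle for $h$ and $1/h$ gives $|h|=1$ on $\overline{\mathbb D}$, so $h$ is constant in $z_j$. Hence $\partial_jh=0$ on $\mathbb T^m$, and by the maximum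 principle $\partial_jh\equiv0$. This contradicts $\partial_jh(0)=\frac1m$, and (b) is proved. $\square$

## 9. Rational inner functions outside the Schur–Agler class

**Definition (Schur–Agler class).** For a holomorphic $f=\sum_\alpha f_\alpha z^\alpha:\mathbb D^m\to\mathbb M_k$ and commuting strict contractions $T=(T_1,\dots,T_m)$ on a Hilbert space $\mathcal H$, put $f(T)=\sum_\alpha f_\alpha\otimes T^\alpha$ on $\mathbb C^k\otimes\mathcal H$. The *Schur–Agler class* consists of those $f$ with $\|f(T)\|\le1$ for all such $T$.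

The series converges: if $\max_i\|T_i\|<r<r'<1$, then $\|T^\alpha\|\le r^{|\alpha|}$, while $\|f_\alpha\|\le(r')^{-|\alpha|}\sup_{r'\overline{\mathbb D}^m}\|f\|$ by Cauchy's estimates. Every monomial is Schur–Agler, since $\|T^\alpha\|\le\prod_i\|T_i\|^{\alpha_i}\le1$.

**Step 1: the class is closed under locally uniform limits.** Let $f_n\to f$ uniformly on $r'\overline{\mathbb D}^m$ for every $r'<1$, and let $T$, $r$, $r'$ be as above. Cauchy's estimates for $f_n-f$ give
$$\|f_n(T)-f(T)\|\le\sum_\alpha\Big(\frac r{r'}\Big)^{|\alpha|}\sup_{r'\overline{\mathbb D}^m}\|f_n-f\|\longrightarrow0,$$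
because the sum over $\alpha$ equals $(1-r/r')^{-m}<\infty$. If all $\|f_n(T)\|\le1$, then $\|f(T)\|\le1$.

**Step 2: a Schur function that is not Schur–Agler.** By Varopoulos (J. Funct. Anal. 16 (1974), 83–100; example with Kaijser) and Crabb–Davie (Bull. London Math. Soc. 7 (1975), 49–50), there are three commuting contractions $T$ and a scalar polynomial $P$ with $\sup_{\mathbb D^3}|P|\le1<\|P(T)\|$. Here is such a pair, with the check.

Let $Q=z_1z_2z_3-z_1^3-z_2^3-z_3^3$. On $\mathbb T^3$ we have $|Q|\le4$, with equality only if $z_1z_2z_3=-z_1^3=-z_2^3=-z_3^3=:u$. Multiplying the last three gives $-u^3=u^3$, which is impossible for $|u|=1$. By compactness $s:=\max_{\mathbb T^3}|Q|<4$. Put $P=Q/s$.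

Let $\mathbb C^8$ have orthonormal basis $e,f_1,f_2,f_3,g_1,g_2,g_3,h$. Define $T_i$ by
$$T_ie=f_i,\quad T_if_i=-g_i,\quad T_if_j=g_l\ \ (\{i,j,l\}=\{1,2,3\}),\quad T_ig_i=h,\quad T_ig_j=0\ (j\ne i),\quad T_ih=0 .$$
Each $T_i$ maps the orthonormal vectors $e,f_1,f_2,f_3,g_i$ to orthonormal vectors and kills the remaining basis vectors, so $\|T_i\|=1$. The operators commute. For distinct $i,j,l$:

- $T_iT_je=T_if_j=g_l=T_jT_ie$;
- $T_iT_jf_i=T_ig_l=0$ and $T_jT_if_i=-T_jg_i=0$; exchanging $i$ and $j$ settles $f_j$;
- $T_iT_jf_l=T_ig_i=h$ and $T_jT_if_l=T_jg_j=h$;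
- on each $g_\nu$ and on $h$, both products are $0$.

Finally $T_1T_2T_3e=T_1T_2f_3=T_1g_1=h$, and $T_i^3e=T_i^2f_i=-T_ig_i=-h$. So $Q(T)e=4h$ and $\|P(T)\|\ge4/s>1$.

Replacing $T$ by $tT$ with $t<1$ close to $1$ makes the contractions strict and keeps $\|P(tT)\|=t^3\|P(T)\|>1$. For $m>3$, regard $P$ as a polynomial in $m$ variables and adjoin $T_j=0$ for $j>3$. For any $k$, $\|(PI_k)(tT)\|=\|I_k\otimes P(tT)\|=\|P(tT)\|>1$. So $PI_k$ is in the Schur class but not in the Schur–Agler class.

**Step 3: pass to rational inner functions.** By Theorem 1, $PI_k$ is a locally uniform limit of $\mathbb M_k$-valued rational inner functions holomorphic near $\overline{\mathbb D}^m$. If all of them were Schur–Agler, then $PI_k$ would be, by Step 1. This contradicts Step 2, so at least one of them is not in the Schur–Agler class, which proves (d). $\square$
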